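# Relative maxima and minima of the modulus metric

## 1. The unit ball, with the base point at its center

Throughout, $n\ge 2$, $S=S^{n-1}$ is the unit sphere, $\omega=|S^{n-1}|$, $S_t=\{|x|=t\}$, and $e_1=(1,0,\dots,0)$. A continuum is a compact connected set.

**Capacity.** For a domain $D\subset\mathbb R^n$ and a compact set $E\subset D$,
$$\operatorname{cap}(D,E)=\inf\Big\{\int_D|\nabla u|^n\,dx:\ u\in C_0^\infty(D),\ u\ge1\text{ on }E\Big\}.$$
A closed set has positive capacity if it contains a compact set $G$ with $\operatorname{cap}(B,G)>0$ for a ball $B\supset G$. Four elementary facts will be used.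

*Lipschitz functions are allowed.* If $u$ is Lipschitz with compact support in $D$ and $u\ge1$ on $E$, then $\operatorname{cap}(D,E)\le\int|\nabla u|^n$. Indeed, for $\tau>0$ we have $(1+\tau)u>1$ on a neighborhood of $E$, so its mollifications are eventually admissible; let the mollification parameter and then $\tau$ tend to $0$.

*Monotonicity and subadditivity.* The capacity grows with $E$ and decreases when $D$ grows. Also $\operatorname{cap}(D,E\cup E')\le\operatorname{cap}(D,E)+\operatorname{cap}(D,E')$: use $\max(u,u')$, whose gradient is a.e. one of $\nabla u,\nabla u'$.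

*Conformal invariance.* If $T$ is a Möbius map of $D$ onto $D'$ (for instance a dilation, a rotation or an inversion), then $|\nabla(u\circ T)|^n=|T'|^n\,|\nabla u|^n\circ T$ and the Jacobian of $T$ is $|T'|^n$ in absolute value. Hence $\int_D|\nabla(u\circ T)|^n=\int_{D'}|\nabla u|^n$, and $\operatorname{cap}(D',T(E))=\operatorname{cap}(D,E)$.

*Rings.* For $0<a<b$,
$$\operatorname{cap}\big(B(0,b),\overline B(0,a)\big)=\omega\Big(\log\frac ba\Big)^{1-n}.\tag{1}$$
For "$\ge$": if $u$ is admissible, then on every ray $1\le\int_a^b|\partial_ru|\,dr\le\big(\int_a^b|\partial_ru|^nr^{n-1}dr\big)^{1/n}\big(\log\frac ba\big)^{(n-1)/n}$ by Hölder. Raise to the power $n$ and integrate over $S$. For "$\le$": for $a<b'<b$ use $\min\{1,\max\{0,\log(b'/|x|)/\log(b'/a)\}\}$, whose energy is $\omega(\log (b'/a))^{1-n}$, and let $b'\to b$. Letting $a\to0$ we see that a point has capacity zero, while a closed ball has positive capacity.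

**The modulus metric.** If $\mathbb R^n\setminus D$ has positive capacity, put
$$\mu_D(x,y)=\inf\{\operatorname{cap}(D,\gamma):\ \gamma\subset D\text{ a continuum containing }x,y\}.$$
This is a metric on $D$; the triangle inequality is the subadditivity just noted, since the union of two continua with a common point is a continuum. Fix $x_0\in D$ and write $\mu(x)=\mu_D(x_0,x)$. A point $x$ is a relative minimum (maximum) of $\mu$ if $\mu(y)\ge\mu(x)$ (respectively $\mu(y)\le\mu(x)$) for all $y$ in some neighborhood of $x$. The inequalities are not strict.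

So $\mu(x)$ is the cheapest price of a continuum tying $x$ to $x_0$. Can it have a peak or a pit away from $x_0$? In the easiest domain it cannot.

**Proposition 1.** Let $D=B(0,1)$ and $x_0=0$. Then $\mu(x)=m(|x|)$ with $m$ strictly increasing, so $\mu$ has no relative minimum or maximum in $D\setminus\{0\}$.

*Proof.* Rotations preserve $D$ and $0$, so $\mu(x)=m(|x|)$. Let $0<r<1$, $0<\lambda<1$, and let $|x|=r$. Take a continuum $\gamma\subset D$ containing $0,x$ and $u\in C_0^\infty(D)$ with $u\ge1$ on $\gamma$; put $P=\int|\nabla u|^n$. Choose $\lambda'\in(\lambda,1)$ and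
$$h(y)=\min\Big\{1,\max\Big\{0,\frac{\log(1/(\lambda'|y|))}{\log(1/\lambda')}\Big\}\Big\},\qquad c:=\int|\nabla h|^n=\omega\Big(\log\frac1{\lambda'}\Big)^{1-n}.$$
Here $h=1$ on $D$, and $h$ has compact support in $B(0,1/\lambda)$. For $0\le a\le1$ the function $au+(1-a)h$ is at least $1$ on $\gamma$. The gradients of $u$ and $h$ live on disjoint sets, up to null sets. So
$$\operatorname{cap}(B(0,1/\lambda),\gamma)\le a^nP+(1-a)^nc .$$
By dilation the left side is $\operatorname{cap}(D,\lambda\gamma)\ge m(\lambda r)$. Taking the infimum over $\gamma$ and $u$, we get $m(\lambda r)\le a^nm(r)+(1-a)^nc$ for all $a\in[0,1]$. The right side equals $m(r)$ at $a=1$ and has $a$-derivative $n\,m(r)>0$ there (recall that $\mu$ is a metric). So some $a<1$ gives $m(\lambda r)<m(r)$. $\square$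

By Möbius invariance the same holds for every ball and every base point $x_0$ in it. The proof used two symmetries: rotations about $x_0$, which make the spheres about $x_0$ level sets of $\mu$, and dilations, which compare different spheres. A general domain has neither.

## 2. Trimming a continuum, and what is true in general

The problem, from Stamatis Pouliasis and Alexander Yu. Solynin, "Infinitesimally small spheres and conformally invariant metrics", arXiv:1812.04651 (2018), is this. It is known that there is a ball $B(x_0,R_0)\subset D$ such that $\mu$ has neither relative minima nor relative maxima in $B(x_0,R_0)\setminus\{x_0\}$. The conjecture says that $\mu$ has no relative minima or maxima at any point $x\in D$, $x\ne x_0$. These notes prove two theorems.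

**Theorem 1.** For every $n\ge2$ there is a domain $D\subset\mathbb R^n$, namely an open ball minus finitely many disjoint closed balls, and a point $x_0\in D$ such that $\mu_D(x_0,\cdot)$ has a relative maximum at some $\hat x\in D\setminus\{x_0\}$.

**Theorem 2.** If $n=2$ and $\mathbb R^2\setminus D$ has positive capacity, then $\mu_D(x_0,\cdot)$ has no relative minimum in $D\setminus\{x_0\}$.

So the conjecture is false in every dimension, and in the plane exactly its "maximum" half fails. Whether relative minima can occur for $n\ge3$ is not settled here.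

We start with what survives in every domain. First, $\mu$ is continuous: with $d=\operatorname{dist}(x,\partial D)$ and $0<|x-x'|<d$, the triangle inequality, monotonicity and (1) give
$$|\mu(x)-\mu(x')|\le\mu_D(x,x')\le\operatorname{cap}(D,[x,x'])\le\omega\Big(\log\frac d{|x-x'|}\Big)^{1-n}.\tag{2}$$

**Lemma 1 (trimming).** Let $\gamma\subset D$ be a continuum containing $x_0$ and $x$, and let $0<r<|x-x_0|$. The component $\gamma'$ of the compact set $Y=\gamma\setminus B(x,r)$ that contains $x_0$ meets $\partial B(x,r)$.

*Proof.* Suppose not. In a compact set the component of a point is the intersection of the relatively clopen sets containing that point. By compactness there is a relatively clopen $Z\subset Y$ with $\gamma'\subset Z$ and $Z\cap\partial B(x,r)=\emptyset$. Then $Z$ is closed in $\gamma$. It is also open in $\gamma\setminus\overline B(x,r)$, hence open in $\gamma$. It contains $x_0$ and not $x$, which contradicts the connectedness of $\gamma$. $\square$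

Apply this to almost optimal continua for $x$, with $\overline B(x,r)\subset D$. If $\operatorname{cap}(D,\gamma_k)\le\mu(x)+1/k$, the trimmed continuum reaches some $y_k$ with $|y_k-x|=r$ and $\mu(y_k)\le\mu(x)+1/k$. By compactness and (2),
$$\min_{|y-x|=r}\mu(y)\le\mu(x).\tag{3}$$
So a strict relative minimum ($\mu(y)>\mu(x)$ for all $y\ne x$ near $x$) is impossible in every dimension. The non-strict case is not decided by (3), because the trimmed piece might cost nothing. Section 9 starts from that point.

For maxima, (3) points in a useful direction. A relative maximum inside a ball follows once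
$$\max_{|y-x|=r}\mu(y)<\mu(x),$$
and (3) gives a weak form of this with the minimum on the left. So one would like a domain in which all points of a sphere about $x=0$ have the same price, and $0$ itself is strictly more expensive. Put $x_0=\infty$ for convenience (an inversion will make it finite). The sensible first attempt is a domain invariant under all rotations about $0$, with an obstacle around $0$.

This attempt stops at once. A connected open set in $\overline{\mathbb R}{}^n$ containing $0$ and $\infty$ meets every $S_t$. If it is rotation invariant, it contains every $S_t$, and no complement is left. If we settle for a finite symmetry, say $N$ equal holes placed symmetrically about the origin in the plane, the symmetry identifies only $N$ points of a circle at a time. It gives no bound on the maximum over the circle.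

## 3. Many tiny holes and a rotation-invariant price

The way out is to have rotation invariance only in a limit, with a gap that survives the limit. Perforate the shell
$$A=\{1<|x|<2\}$$
by closed balls of radius $\varepsilon$ centered on a lattice of mesh $\delta\to0$. By (1), a function close to a constant $c$ on a sphere of radius $\rho$ about a hole, and $0$ in the hole, pays about $c^n\,\omega(\log(\rho/\varepsilon))^{1-n}$ near that hole. There are about $|A|\delta^{-n}$ holes, so the critical size is the one with
$$\omega\Big(\log\frac\rho\varepsilon\Big)^{1-n}=\delta^n .\tag{4}$$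
For $n=2$ and $\rho=\delta^3$ this says $\varepsilon=\delta^3e^{-2\pi/\delta^2}$. Then the total price of the holes should tend to $\int_A|u|^n$, and the energy to
$$F(u)=\int_{\mathbb R^n}|\nabla u|^n\,dx+\int_A|u|^n\,dx .\tag{5}$$
This is rotation invariant, although no domain in the sequence is. A continuum from $0$ to $\infty$ meets every $S_t$, and a continuum from a point of $S_{1/2}$ need only meet $S_t$ for $t\ge\frac12$. So the limiting prices should come from minimizing $F$ under the constraint "$\sup_{S_t}u=1$" for all $t>0$ in the first case, and for $t\ge\frac12$ only in the second. Three things have to be proved: the second price is strictly smaller, it bounds $\mu_j(y)$ from above for all $|y|=\frac12$ at once, and the first price bounds $\mu_j(0)$ from below.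

## 4. The limit problem and a minimizer that peaks along a ray

**Step 1: restriction to spheres.** *This step gives the constraint on $S_t$ a meaning for Sobolev functions.* Let $u\in W^{1,n}_{loc}(\mathbb R^n)\cap L^\infty$ with $\nabla u\in L^n$. On every bounded annulus $u$ is a $W^{1,n}$-limit of smooth functions, so by Fubini $u(t\,\cdot)\in W^{1,n}(S)$ for a.e. $t>0$. Put $g_u(t)=\int_S|\nabla_\theta u(t\theta)|^n\,d\theta$. Since $|\nabla_\theta u(t\theta)|\le t|\nabla u(t\theta)|$ and $dx=t^{n-1}dt\,d\theta$,
$$\int_0^\infty g_u(t)\frac{dt}t\le\int|\nabla u|^n\,dx .\tag{6}$$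
The sphere has dimension $n-1<n$, so by Morrey's inequality, for a.e. $t$, $u(t\,\cdot)$ has a continuous representative $f_t$ with
$$|f_t(\theta)-f_t(\theta')|\le C_0|\theta-\theta'|^{1/n}g_u(t)^{1/n},\qquad C_0=C_0(n).\tag{7}$$
Put $f_t=0$ for the exceptional null set of $t$. The function $(t,\theta)\mapsto f_t(\theta)$ is jointly measurable. Indeed, for fixed $\theta$ and a.e. $t$, $f_t(\theta)$ is the limit of the averages of $u(t\,\cdot)$ over caps of radius $1/m$ about $\theta$, which are measurable in $t$ by Fubini; and a function measurable in $t$ and continuous in $\theta$ is jointly measurable. Moreover $f_t(\theta)=u(t\theta)$ for a.e. $(t,\theta)$.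

**The class $\mathcal U$.** Let $\mathcal U$ be the set of $u\in W^{1,n}_{loc}(\mathbb R^n)$ with $0\le u\le1$, $\nabla u\in L^n$ and $\operatorname{ess\,sup}_{S_t}u=1$ for a.e. $t>0$. Examples: the constant $1$; or $1-\psi$ with $\psi\in C_0^\infty$, $0\le\psi\le1$, vanishing on the ray $\{te_1:t\ge0\}$. A nonconstant smooth function of $x/|x|$ alone is not in $\mathcal U$, since its energy is a positive multiple of $\int_0^\infty dt/t$. Since $1\in\mathcal U$,
$$F_0:=\inf_{\mathcal U}F\le|A|<\infty .$$

**Step 2: compactness.** *This step produces minimizers; it will also be used for the lower bound on $\mu_j(0)$.*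

**Lemma 2.** If $u_k\in\mathcal U$ and $\sup_k\int|\nabla u_k|^n<\infty$, then a subsequence converges a.e. and in $L^n_{loc}$ to some $u\in\mathcal U$, with $\nabla u_k\rightharpoonup\nabla u$ in $L^n$.

*Proof.* The $u_k$ are bounded in $W^{1,n}$ of every ball. Rellich's theorem and a diagonal argument give everything except $\operatorname{ess\,sup}_{S_t}u=1$. By Fubini, for a.e. $t$, $u_k(t\,\cdot)\to u(t\,\cdot)$ a.e. on $S$. By (6) and Fatou, $\liminf_kg_{u_k}(t)<\infty$ for a.e. $t$. Fix such a $t$. Along a subsequence depending on $t$, the continuous representatives are equi-Hölder by (7), and bounded. By Arzelà–Ascoli a further subsequence converges uniformly, and the limit is the continuous representative of $u(t\,\cdot)$. All these functions have maximum $1$, hence so does the limit. $\square$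

Under this convergence $\int_Au_k^n\to\int_Au^n$ and $\int|\nabla u|^n\le\liminf\int|\nabla u_k|^n$, so $F$ is lower semicontinuous. Hence the set $M$ of minimizers of $F$ on $\mathcal U$ is nonempty, and every sequence in $M$ has a subsequence converging, as in Lemma 2, to an element of $M$.

**Step 3: a symmetric minimizer.** *The constraint lets the maximum on $S_t$ wander with $t$. This step finds a minimizer whose maximum sits at $te_1$ for a.e. $t$.* The tool is polarization. For a unit vector $\nu$ with $\nu_1>0$ let $H=\{x\cdot\nu>0\}$, let $\sigma=\sigma_\nu$ be the reflection in $\partial H$, and put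
$$u^H=\begin{cases}\max(u,u\circ\sigma)&\text{on }H,\\ \min(u,u\circ\sigma)&\text{off }H,\end{cases}\qquad u^H=\tfrac12(u+u\circ\sigma)+\tfrac12\operatorname{sgn}(x\cdot\nu)\,|u-u\circ\sigma| .$$
For example, if $u\ge0$ is a bump supported in $\{x\cdot\nu<0\}$, then $u^H=u\circ\sigma$: the bump is moved into $H$.

**Lemma 3.** There is $u_0\in M$ such that for a.e. $t$ the function $f_t$ (the continuous representative of $u_0(t\,\cdot)$) depends only on $\theta_1$ and is nondecreasing in $\theta_1$. In particular $f_t(e_1)=\max f_t=1$.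

*Proof.* *If $u\in M$, then $u^H\in M$.* The function $d=u-u\circ\sigma$ is odd under $\sigma$. Its mollifications $d_\epsilon$ with a radial kernel are smooth, odd (so zero on $\partial H$), and converge to $d$ in $W^{1,n}_{loc}$. Therefore $\operatorname{sgn}(x\cdot\nu)|d_\epsilon|$ is locally Lipschitz, with gradient of length $|\nabla d_\epsilon|$ a.e. It is bounded in $W^{1,n}$ of every ball, and it converges in $L^n_{loc}$ to $\operatorname{sgn}(x\cdot\nu)|d|$. So the latter is in $W^{1,n}_{loc}$, and so is $u^H$. For $x\in H$ we have $u^H(\sigma x)=\min(u,u\circ\sigma)(x)$, and $\sigma$ is an isometry, so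
$$\int|\nabla u^H|^n=\int_H|\nabla\max(u,u\circ\sigma)|^n+|\nabla\min(u,u\circ\sigma)|^n=\int_H|\nabla u|^n+|\nabla(u\circ\sigma)|^n=\int|\nabla u|^n,$$
because a.e. on $H$ the two gradients on the left are $\nabla u$ and $\nabla(u\circ\sigma)$ up to order. Further, $\{u^H(x),u^H(\sigma x)\}=\{u(x),u(\sigma x)\}$, and $A$ and $S_t$ are $\sigma$-invariant. Hence $\int_A(u^H)^n=\int_Au^n$ and $\operatorname{ess\,sup}_{S_t}u^H=\operatorname{ess\,sup}_{S_t}u$. So $u^H\in M$.

*Choice of $u_0$.* Let $\Lambda(u)=\int u(x)\,x_1e^{-|x|^2}dx$. By dominated convergence $\Lambda$ is continuous on $M$ for the convergence of Lemma 2, so some $u_0\in M$ maximizes it. Since $u_0^H(x)+u_0^H(\sigma x)=u_0(x)+u_0(\sigma x)$, we have $(u_0^H-u_0)(\sigma x)=-(u_0^H-u_0)(x)$. Folding the integral onto $H$,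
$$\Lambda(u_0^H)-\Lambda(u_0)=\int_H(u_0^H-u_0)(x)\,\big(x_1-(\sigma x)_1\big)\,e^{-|x|^2}dx,\qquad x_1-(\sigma x)_1=2(x\cdot\nu)\nu_1>0\text{ on }H.$$
The integrand is nonnegative because $u_0^H\ge u_0$ on $H$, and the left side is at most $0$. So $u_0^H=u_0$ a.e. on $H$, that is, $u_0\ge u_0\circ\sigma$ a.e. on $H$.

*Monotonicity.* Apply this to a countable dense set of $\nu$ in $\{\nu\in S:\nu_1>0\}$. For a.e. $t$, Fubini and the continuity of $f_t$ give $f_t(\theta)\ge f_t(\sigma_\nu\theta)$ for all these $\nu$ and all $\theta$ with $\theta\cdot\nu>0$. By continuity again this holds for all $\nu$ with $\nu_1>0$ and all $\theta$ with $\theta\cdot\nu>0$. If $\theta_1>\theta_1'$, take $\nu=(\theta-\theta')/|\theta-\theta'|$. Then $\nu_1>0$, $\theta\cdot\nu=(1-\theta\cdot\theta')/|\theta-\theta'|>0$, and $\sigma_\nu\theta=\theta'$, so $f_t(\theta)\ge f_t(\theta')$. If $\theta_1=\theta_1'$ and $\theta\ne\theta'$, then $|\theta_1|<1$. Approximating $\theta$ by points with larger first coordinate gives $f_t(\theta)\ge f_t(\theta')$, and equality follows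 by symmetry. Finally $f_t(e_1)=\max f_t=1$. $\square$

## 5. The origin is strictly more expensive

Recall that $h\in W^{1,n}(B)$ is $n$-harmonic in a ball $B$ if it minimizes $\int_B|\nabla h|^n$ among functions with the same boundary values. Equivalently, it is a weak solution of $\operatorname{div}(|\nabla h|^{n-2}\nabla h)=0$. Away from the origin $\log|x|$ is an example: there $|\nabla h|^{n-2}\nabla h=x/|x|^n$, which is divergence free. For given boundary values the minimizer exists, and it is unique by strict convexity. Two textbook facts: $n$-harmonic functions have continuous representatives, and nonnegative ones satisfy Harnack's inequality. So a nonnegative $n$-harmonic function in a ball with an interior zero vanishes identically.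

**Step 4: releasing the constraint near the origin.** *This step shows that dropping the constraint for $t<\frac14$ lowers $F$ strictly.* The function $v$ below need not be in $\mathcal U$; that is the point.

**Lemma 4.** Let $B=B(0,1/4)$. Let $v=u_0$ off $B$, and in $B$ let $v$ be the $n$-harmonic function with $v-u_0\in W^{1,n}_0(B)$. Then $0\le v\le1$ and $F(v)<F_0$.

*Proof.* Truncating $v$ to $[0,1]$ in $B$ keeps the boundary values, since $0\le u_0\le1$, and does not increase the energy. By uniqueness $0\le v\le1$. Since $B\cap A=\emptyset$, $F(v)\le F(u_0)=F_0$. Suppose equality holds. Then $u_0$ is also a minimizer in $B$, so $u_0=v$ is $n$-harmonic, and after choice of a representative continuous, in $B$. For a.e. $t<\frac14$ it coincides on $S_t$ with $f_t(\cdot/t)$, so it takes the value $1$ at interior points of $B$. Harnack's inequality for $1-u_0\ge0$ gives $u_0\equiv1$ in $B$. We now spread this to all of $\mathbb R^n$ and reach a contradiction in $A$.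

*A differential inequality off the ray.* Let $\Omega=\mathbb R^n\setminus\{te_1:t\ge0\}$, a connected open set. Let $0\le\psi\in C_0^\infty(\Omega)$, $\varepsilon>0$, $w_\varepsilon=\max(u_0-\varepsilon\psi,0)$. For a.e. $t$, $f_t$ is continuous with $f_t(e_1)=1$, and $\psi=0$ near $te_1$; hence $\operatorname{ess\,sup}_{S_t}w_\varepsilon=1$ and $w_\varepsilon\in\mathcal U$. So $F(u_0)\le F(w_\varepsilon)\le F(u_0-\varepsilon\psi)$. Differentiating at $\varepsilon=0^+$,
$$\int|\nabla u_0|^{n-2}\nabla u_0\cdot\nabla\psi\,dx\le-\int_Au_0^{n-1}\psi\,dx\le0 .\tag{8}$$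
Thus $V:=1-u_0\ge0$ satisfies $\int|\nabla V|^{n-2}\nabla V\cdot\nabla\psi\ge0$ for all such $\psi$. Since $|\nabla V|^{n-1}\in L^{n/(n-1)}$, mollification extends this to all bounded $\psi\ge0$ in $W^{1,n}$ with compact support in $\Omega$.

*Propagation of zeros.* Let $B'$ be a ball with $2\overline{B'}\subset\Omega$ (concentric, doubled radius) such that $V=0$ on a set $Z\subset B'$ of positive measure. We show $V=0$ a.e. in $B'$. Let $\beta\in C_0^\infty(2B')$, $0\le\beta\le1$, $\beta=1$ on $B'$, and take $\psi=\beta^n(V+\varepsilon)^{1-n}$. Since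
$$\nabla\psi=n\beta^{n-1}(V+\varepsilon)^{1-n}\nabla\beta-(n-1)\beta^n(V+\varepsilon)^{-n}\nabla V,$$
the inequality for $V$ gives
$$(n-1)\int\beta^n\frac{|\nabla V|^n}{(V+\varepsilon)^n}\le n\int\beta^{n-1}\frac{|\nabla V|^{n-1}}{(V+\varepsilon)^{n-1}}|\nabla\beta| .$$
The integral on the left, call it $a$, is finite because $V+\varepsilon\ge\varepsilon$. By Hölder $(n-1)a\le n\,a^{(n-1)/n}\|\nabla\beta\|_n$, so
$$\int_{B'}|\nabla\log(V+\varepsilon)|^n\le\Big(\frac n{n-1}\Big)^n\int|\nabla\beta|^n .$$
The function $\log(1+V/\varepsilon)$ has the same gradient and vanishes on $Z$. By Poincaré's inequality for functions vanishing on $Z$,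
$$\int_{B'}\big(\log(1+V/\varepsilon)\big)^n\,dx\le C(B',Z)\int|\nabla\beta|^n,$$
with a bound independent of $\varepsilon$. As $\varepsilon\to0$ the integrand tends to $\infty$ where $V>0$, so $V=0$ a.e. in $B'$.

*Conclusion.* Consider the set of points of $\Omega$ having a neighborhood where $V=0$ a.e. It is open. It is relatively closed: if $p\in\Omega$ is a limit of such points, a small ball $B'$ about $p$ contains one of them, hence a set $Z$ as above, and $V=0$ a.e. in $B'$. It contains $B\cap\Omega\ne\emptyset$. Since $\Omega$ is connected, $u_0=1$ a.e. Then (8) reads $0\le-\int_A\psi$, which is false for nonzero $\psi\ge0$ supported in $A\cap\Omega$. $\square$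

**Step 5: a competitor fit for real domains.** *The function $v$ equals $1$ only along a ray, and a straight ray may run into a hole. This step improves $v$ to a function that equals $1$ on an open cone and near $\infty$, and is continuous on $\overline A$ so that it can be evaluated at holes, still with $F<F_0$.*

**Lemma 5.** There are $\eta\in(0,1)$, $R_1>2$ and $w\in W^{1,n}_{loc}(\mathbb R^n)$, $0\le w\le1$, such that $w$ is continuous on $\overline A$, $w=1$ a.e. on $K=\{|x|>2/5,\ |x/|x|-e_1|<\eta\}$ and on $\{|x|>R_1\}$, and $F(w)<F_0$.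

*Proof.* *Averaging over dilations.* Let $0<h\le\log(8/5)$, $0\le\varphi\in C_0^\infty(-h,h)$, $\int\varphi=1$, and
$$\tilde v(x)=\int v(e^sx)\varphi(s)\,ds .$$
The energy $\int|\nabla v|^n$ is invariant under dilations, so Minkowski's inequality gives $\int|\nabla\tilde v|^n\le\int|\nabla v|^n$. By Jensen,
$$\int_A\tilde v^n\le\int\varphi(s)e^{-ns}\int_{e^sA}v^n\,dx\,ds\longrightarrow\int_Av^n\qquad(h\to0).$$
Fix $h$ (and $\varphi$) with $F(\tilde v)<F_0$.

*Continuity.* For $t\ge2/5$ and $|s|\le h$ we have $e^st\ge1/4$, where $v=u_0$. So for $|x|\ge2/5$ we may use the representative $\tilde v(t\theta)=\int f_{e^st}(\theta)\varphi(s)\,ds$, with $f$ from $u_0$ (jointly measurable, and equal to $u_0$ a.e.). By Jensen and (6),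
$$\int g_{u_0}(e^st)^{1/n}\varphi(s)\,ds\le\Big(\int g_{u_0}(e^st)\varphi(s)\,ds\Big)^{1/n}\le\Big(\|\varphi\|_\infty\int|\nabla u_0|^n\Big)^{1/n}=:C_h .$$
Hence by (7), $|\tilde v(t\theta)-\tilde v(t\theta')|\le C_0C_h|\theta-\theta'|^{1/n}$. Also $\tilde v(e^\tau\theta)=\int f_{e^s}(\theta)\varphi(s-\tau)\,ds$ is Lipschitz in $\tau$ with constant $\|\varphi'\|_1$, because $0\le f\le1$. So $\tilde v$ is continuous on $\{|x|\ge2/5\}$.

*The cone.* Since $f_t(e_1)=1$ for a.e. $t$, $\tilde v(te_1)=1$ for $t\ge2/5$. So $\tilde v\ge1-\kappa_\eta$ on $K$, with $\kappa_\eta=C_0C_h\eta^{1/n}$. Take $\eta\in(0,1)$ so small that $\kappa_\eta<1$ and $F(\tilde v)(1-\kappa_\eta)^{-n}<F_0$, and let $w_1=\min(1,\tilde v/(1-\kappa_\eta))$. Then $w_1=1$ on $K$ and $F(w_1)<F_0$.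

*Near infinity.* Let $R>2$, $\ell_R(x)=\min\{1,\max\{0,\log(|x|/R)/\log R\}\}$ and $w=\max(w_1,\ell_R)$. The energy of $\ell_R$ is $\omega(\log R)^{1-n}$, so $\int|\nabla w|^n\le\int|\nabla w_1|^n+\omega(\log R)^{1-n}$. Moreover $w=w_1$ on $\overline A$, and $w=1$ for $|x|\ge R^2=:R_1$. For $R$ large, $F(w)<F_0$. $\square$

## 6. The perforated domains

Let $\delta=1/j$ with $j$ large, $\rho=\delta^3$, and define $\varepsilon\in(0,\rho)$ by (4). Let $I_j$ be the finite, nonempty set of $p\in\delta\mathbb Z^n$ with $Q_p:=p+\delta[-\frac12,\frac12]^n\subset A$. Put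
$$N_j=\bigcup_{p\in I_j}B(p,\rho),\qquad E_j=\bigcup_{p\in I_j}\overline B(p,\varepsilon),\qquad A_j=\bigcup_{p\in I_j}Q_p,\qquad\widehat D_j=\overline{\mathbb R}{}^n\setminus E_j .$$
Since $\overline B(p,\rho)\subset Q_p$, the balls are disjoint. We have $\#I_j\,\delta^n=|A_j|\le|A|$, hence $|N_j|\to0$. Also $|A\setminus A_j|\to0$, since the cubes that meet $A$ but are not contained in $A$ lie within distance $\sqrt n\,\delta$ of $\partial A$.

Fix $p_1\in I_j$, let $T$ be the inversion in the unit sphere centered at $p_1$, and let $D_j=T(\widehat D_j)$. This is the open ball $B(p_1,1/\varepsilon)$ minus finitely many disjoint closed balls: a bounded domain whose complement has positive capacity. It contains $x_0:=T(\infty)=p_1$. For $y\in\widehat D_j$, $y\ne\infty$, write $\mu_j(y)=\mu_{D_j}(x_0,T(y))$.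

**Claim.** For large $j$,
$$\mu_j(0)>\max_{|y|=1/2}\mu_j(y).\tag{9}$$

**Step 6: the Claim implies Theorem 1.** *Here (9) is turned into a relative maximum.* By (2), $\mu_{D_j}(x_0,\cdot)$ is continuous. The set $T(\overline B(0,1/2))$ is compact, is contained in $D_j$, and does not contain $x_0=T(\infty)$. So $\mu_{D_j}(x_0,\cdot)$ attains its maximum over it at some $\hat x$. By (9), $\hat x\in T(B(0,1/2))$, which is open. So $\hat x\ne x_0$ is a relative maximum.

## 7. Upper bound on the sphere of radius one half

**Step 7.** *This step proves*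
$$\limsup_{j}\ \sup_{|y|=1/2}\mu_j(y)\le F(w)<F_0 .\tag{10}$$

Let $\zeta_j=\log(|x-p|/\varepsilon)/\log(\rho/\varepsilon)$ on $B(p,\rho)\setminus\overline B(p,\varepsilon)$, $\zeta_j=0$ on $E_j$, and $\zeta_j=1$ off $N_j$. This is a Lipschitz function, and $\int_{B(p,\rho)}|\nabla\zeta_j|^n=\omega(\log\frac\rho\varepsilon)^{1-n}=\delta^n$. Let $|y|=\frac12$, let $\mathcal R_y$ be a rotation with $\mathcal R_ye_1=2y$, and put $w_y=w\circ\mathcal R_y^{-1}$, $W=w_y\zeta_j$.

*Energy.* Off $N_j$, $\nabla W=\nabla w_y$. On $N_j$,
$$\|\nabla W\|_{L^n(N_j)}\le\|w_y\nabla\zeta_j\|_{L^n}+\|\nabla w_y\|_{L^n(N_j)} .$$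
The last term is $\|\nabla w\|_{L^n(\mathcal R_y^{-1}N_j)}$. It tends to $0$ uniformly in $y$, since $|\mathcal R_y^{-1}N_j|=|N_j|\to0$. Let $\lambda$ be the modulus of continuity of $w^n$ on $\overline A$; it also serves $w_y^n$. Since $\operatorname{diam}Q_p=\sqrt n\,\delta$ and $|Q_p|=\delta^n$,
$$\int w_y^n|\nabla\zeta_j|^n\le\sum_{p\in I_j}\delta^n\sup_{B(p,\rho)}w_y^n\le\sum_{p\in I_j}\int_{Q_p}\big(w_y^n+\lambda(\sqrt n\,\delta)\big)\,dx\le\int_Aw^n+|A|\,\lambda(\sqrt n\,\delta).$$
Adding the parts on and off $N_j$, $\limsup_j\sup_{|y|=1/2}\int|\nabla W|^n\le\int|\nabla w|^n+\int_Aw^n=F(w)$.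

*A continuum that dodges the holes.* The ray $\{t\theta:t\ge\frac12\}$, $|\theta|=1$, meets $\overline B(p,\rho)$, where $|p|\ge1$, only if the angle between $\theta$ and $p$ is at most $\arcsin\rho$. So the bad $\theta$ form a set of measure at most $C\delta^{-n}\rho^{n-1}=C\delta^{2n-3}\to0$. The cap $\{|\theta-2y|<\eta\}$ has a fixed positive measure. Hence for $j\ge j_0$, with $j_0$ independent of $y$, there is $\theta\in S$ with $|\theta-2y|<\eta$ whose ray misses $\overline N_j$. Let $\gamma$ be the union of the short great-circle arc of $S_{1/2}$ from $y$ to $\theta/2$, this ray, and $\infty$. Then $\gamma$ is a continuum in $\widehat D_j\setminus\overline N_j$, contained in $\mathcal R_yK\cup\{\infty\}$. The set $\mathcal R_yK$ is open and $w_y=1$ a.e. on it and on $\{|x|>R_1\}$; also $\zeta_j=1$ off $N_j$. So $W=1$ a.e. in a neighborhood of $\gamma$, including a neighborhood of $\infty$.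

*Admissibility.* Let $\hat W=W\circ T^{-1}$ on $D_j$ and $\hat W=0$ outside $D_j$. Since $W=0$ on $E_j$, and $T$ is a diffeomorphism of $\mathbb R^n\setminus\{p_1\}$, $\hat W$ is in $W^{1,n}_{loc}(\mathbb R^n\setminus\{p_1\})$. It equals $1$ a.e. near $p_1=x_0$ and vanishes outside $B(p_1,1/\varepsilon)$. So $\hat W\in W^{1,n}(\mathbb R^n)$. It vanishes a.e. outside the smoothly bounded domain $D_j$, so $\hat W\in W_0^{1,n}(D_j)$. It equals $1$ a.e. near $T\gamma$. Take $\phi_k\in C_0^\infty(D_j)$ with $\phi_k\to\hat W$ in $W^{1,n}$, and $\chi\in C_0^\infty(D_j)$ with $\chi=1$ on $T\gamma$ and $\hat W=1$ a.e. on $\operatorname{supp}\chi$. Then $\chi+(1-\chi)\phi_k\in C_0^\infty(D_j)$ equals $1$ on $T\gamma$ and converges in $W^{1,n}$ to $\chi+(1-\chi)\hat W=\hat W$. As $T\gamma$ is a continuum in $D_j$ containing $x_0$ and $T(y)$, conformal invariance gives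
$$\mu_j(y)\le\operatorname{cap}(D_j,T\gamma)\le\int|\nabla\hat W|^n=\int|\nabla W|^n .$$
With the energy bound, this proves (10).

## 8. Lower bound at the origin

**Step 8.** *This step proves*
$$\liminf_j\mu_j(0)\ge F_0 .\tag{11}$$
*Together with* (10) *it gives the Claim, and hence Theorem 1.*

*Almost optimal functions lie in $\mathcal U$.* Pass to a subsequence along which $\mu_j(0)$ converges to the $\liminf$, which we may assume finite. Choose a continuum $\gamma_j\subset\widehat D_j$ containing $0,\infty$ and $u_j\in C_0^\infty(D_j)$, $u_j\ge1$ on $T\gamma_j$, with $\int|\nabla u_j|^n\le\mu_j(0)+1/j$. Let $U_j=\min(1,\max(0,u_j\circ T))$ on $\mathbb R^n\setminus\{p_1\}$ and $U_j(p_1)=0$. Since $u_j$ has compact support, $U_j=0$ near $p_1$. So $U_j$ is locally Lipschitz on $\mathbb R^n$, $U_j=0$ on $E_j$, and $\int|\nabla U_j|^n\le\mu_j(0)+1/j$ by conformal invariance. The connected set $\gamma_j$ contains $0$ and $\infty$, so it meets every $S_t$, and $\max_{S_t}U_j=1$ for all $t>0$. Thus $U_j\in\mathcal U$. By Lemma 2, along a subsequence, $U_j\to U\in\mathcal U$.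 It remains to show that $\liminf\int|\nabla U_j|^n\ge F(U)$, because $F(U)\ge F_0$.

*(a) The energy off $N_j$ pays for $\int|\nabla U|^n$.* For $\Phi\in C_0^\infty(\mathbb R^n;\mathbb R^n)$,
$$\Big|\int_{N_j}\nabla U_j\cdot\Phi\Big|\le\|\nabla U_j\|_n\,\|\Phi\|_{L^{n/(n-1)}(N_j)}\to0 .$$
Hence $1_{N_j^c}\nabla U_j\rightharpoonup\nabla U$ in $L^n$, and $\liminf\int_{N_j^c}|\nabla U_j|^n\ge\int|\nabla U|^n$.

*(b) The energy on $N_j$ pays for $\int_AU^n$.* Let $m_p(s)$ be the mean of $U_j$ over $\partial B(p,s)$. For $s_1<s_2$, integrating the radial derivative,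
$$|m_p(s_2)-m_p(s_1)|\le\frac1\omega\int_{s_1<|x-p|<s_2}|\nabla U_j|\,|x-p|^{1-n}\,dx .$$
Hölder, with $\int_{s_1<|x-p|<s_2}|x-p|^{-n}dx=\omega\log(s_2/s_1)$, gives
$$|m_p(s_2)-m_p(s_1)|^n\le\frac1\omega\Big(\log\frac{s_2}{s_1}\Big)^{n-1}\int_{B(p,s_2)}|\nabla U_j|^n .\tag{12}$$
Take $s_1=\varepsilon$, $s_2=\rho$. Since $m_p(\varepsilon)=0$, (4) gives $\int_{B(p,\rho)}|\nabla U_j|^n\ge\delta^nm_p(\rho)^n$. As $|Q_p|=\delta^n$,
$$\int_{N_j}|\nabla U_j|^n\ge\sum_{p\in I_j}\delta^nm_p(\rho)^n=\|s_j\|^n_{L^n(A_j)},\qquad s_j:=\sum_{p\in I_j}m_p(\rho)1_{Q_p}.$$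

We must compare the step function $s_j$ with $U_j$. On the unit cube $Q=[-\frac12,\frac12]^n$ let $g\in W^{1,n}(Q)$ have mean $g_Q$, and let $m$ be its mean over $\partial B(0,\frac14)$. Poincaré's inequality gives $\|g-g_Q\|_{W^{1,n}(Q)}\le C\|\nabla g\|_{L^n(Q)}$, and the trace theorem on $\partial B(0,\frac14)$ gives $|m-g_Q|\le C\|g-g_Q\|_{W^{1,n}(Q)}$. So $\int_Q|g-m|^n\le C\int_Q|\nabla g|^n$, and by scaling
$$\int_{Q_p}|U_j-m_p(\delta/4)|^n\le C\delta^n\int_{Q_p}|\nabla U_j|^n .$$
By (12) with $s_1=\rho=\delta^3$ and $s_2=\delta/4$, where $\log(s_2/s_1)\le2\log\frac1\delta$,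
$$|m_p(\delta/4)-m_p(\rho)|^n\le C\Big(\log\frac1\delta\Big)^{n-1}\int_{Q_p}|\nabla U_j|^n .$$
Multiply this by $|Q_p|=\delta^n$, combine with the previous estimate, and sum over $p$:
$$\|s_j-U_j\|^n_{L^n(A_j)}\le C\delta^n\Big(1+\Big(\log\frac1\delta\Big)^{n-1}\Big)\int|\nabla U_j|^n\to0 .$$
Since $U_j\to U$ in $L^n(A)$, $0\le U\le1$ and $|A\setminus A_j|\to0$, we get $\|s_j\|^n_{L^n(A_j)}\to\int_AU^n$. Hence $\liminf\int_{N_j}|\nabla U_j|^n\ge\int_AU^n$.

Adding (a) and (b), $\lim\mu_j(0)\ge\liminf\int|\nabla U_j|^n\ge F(U)\ge F_0$. This is (11), and the proof of Theorem 1 is complete. $\blacksquare$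

## 9. The plane: potentials of continua

Now $n=2$ and $\mathbb R^2\setminus D$ has positive capacity. Suppose $x\ne x_0$ is a relative minimum. Trimming an almost optimal continuum near $x$ leaves a continuum that is still almost optimal, since it reaches a point at which $\mu\ge\mu(x)$. There is no contradiction yet, but there is information: the trimmed end carries almost no energy. A natural plan would be to take an optimal continuum and vary it. But a limit of almost optimal continua might meet $\partial D$, and nothing so far says that an optimal one exists in $D$. The proof therefore works with almost optimal continua all the way. It varies them by amounts comparable to the square root of their defect, and passes to the limit only in the potentials.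

**The space $\mathcal D$.** *We need a Hilbert space in which least-energy functions exist.* For every disc $B$ there is $C_B$ with
$$\|u\|_{L^2(B)}\le C_B\|\nabla u\|_{L^2(\mathbb R^2)},\qquad u\in C_0^\infty(D).\tag{13}$$
Indeed, the complement of $D$ contains a compact set $G$ of positive capacity, and we may enlarge $B$ so that $G\subset B$. If (13) failed, there would be $u_k\in C_0^\infty(D)$ with $\|u_k\|_{L^2(B)}=1$ and $\|\nabla u_k\|_2\to0$. By Rellich, on a subsequence $u_k\to c$ in $W^{1,2}(B)$ with a constant $c\ne0$. Let $\beta\in C_0^\infty(B)$, $\beta=1$ near $G$. Since $u_k=0$ on $G$, the function $\beta(1-u_k/c)\in C_0^\infty(B)$ equals $1$ on $G$, and it tends to $0$ in $W^{1,2}$. So $\operatorname{cap}(B,G)=0$, a contradiction.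

Let $\mathcal D$ be the completion of $C_0^\infty(D)$ under $\|u\|_{\mathcal D}=\|\nabla u\|_2$. By (13) it is a Hilbert space of functions in $W^{1,2}_{loc}(\mathbb R^2)$, and (13) holds on $\mathcal D$. Elements of $\mathcal D$ and their gradients vanish a.e. outside $D$.

**Potentials.** For a continuum $\gamma\subset D$ let $\mathcal K_\gamma$ be the closure in $\mathcal D$ of $\{\phi\in C_0^\infty(D):\phi\ge1\text{ on }\gamma\}$, a closed convex set. Let $u_\gamma$ be its element of least norm, so $\|u_\gamma\|_{\mathcal D}^2=\operatorname{cap}(D,\gamma)$. For example, if $D=B(0,1)$ and $\gamma=\overline B(0,a)$, then $u_\gamma=\min\{1,\log(1/|z|)/\log(1/a)\}$ in $D$, by (1) and uniqueness. We need two properties.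

**(P1)** *$u_\gamma$ is the $\mathcal D$-limit of Lipschitz functions $\phi_m^*$ with compact support in $D$, $0\le\phi_m^*\le1$, $\phi_m^*=1$ on $\gamma$; hence $0\le u_\gamma\le1$.* Let $\phi_m\to u_\gamma$ be admissible and $\phi_m^*=\min(1,\max(0,\phi_m))$. For $\tau>0$, $(1+\tau)\phi_m^*>1$ near $\gamma$, so its mollifications are eventually admissible and $(1+\tau)\phi_m^*\in\mathcal K_\gamma$. Letting $\tau\to0$, $\phi_m^*\in\mathcal K_\gamma$. Since $\|\phi_m^*\|_{\mathcal D}\le\|\phi_m\|_{\mathcal D}\to\|u_\gamma\|_{\mathcal D}$, the $\phi_m^*$ form a minimizing sequence in the closed convex set $\mathcal K_\gamma$, so $\phi_m^*\to u_\gamma$ by the parallelogram law.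

**(P2)** *$\int\nabla u_\gamma\cdot\nabla\psi\ge0$ for $0\le\psi\in C_0^\infty(D)$, and $u_\gamma$ is harmonic in $D\setminus\gamma$.* For $t>0$ we have $u_\gamma+t\psi\in\mathcal K_\gamma$, so $\|u_\gamma+t\psi\|_{\mathcal D}\ge\|u_\gamma\|_{\mathcal D}$; divide by $t$ and let $t\to0$. If $\psi\in C_0^\infty(D\setminus\gamma)$, either sign is allowed, so $u_\gamma$ is weakly harmonic there, hence harmonic by Weyl's lemma.

## 10. The plane: no relative minima

Suppose $x\ne x_0$ and $\mu(y)\ge\mu(x)$ for $|y-x|\le r_0$, where $\overline B(x,r_0)\subset D$ and $r_0<|x-x_0|$. Fix $0<r<r_0$. Choose continua $\gamma_k\subset D$ containing $x_0,x$ with $\operatorname{cap}(D,\gamma_k)\le\mu(x)+\varepsilon_k$, $\varepsilon_k=1/k$. Let $u_k=u_{\gamma_k}$, $v_k=1-u_k$, $E=\sup_k\int|\nabla u_k|^2<\infty$. Along a subsequence $u_k\rightharpoonup u$ in $\mathcal D$, $u_k\to u$ in $L^2_{loc}$ and a.e., and $\gamma_k\to\gamma$ in the Hausdorff metric of $\overline{\mathbb C}$. Clearly $x_0,x\in\gamma$. Put $v=1-u$, so $0\le v\le1$.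

**Step (i): $v$ is continuous and vanishes on $\gamma\cap D$.** *We need an estimate near $\gamma_k$ that does not depend on $k$.* Let $z\in\gamma_k$, $\overline B(z,R)\subset D$, $R<\frac12|x-x_0|$, $0<s_0<R$. The points $x,x_0$ cannot both lie in $\overline B(z,R)$, so the connected set $\gamma_k$ meets each circle $\partial B(z,s)$, $0<s<R$.

Let $\phi_m^*\to u_k$ as in (P1). After passing to a subsequence, for a.e. $s\in(0,R)$ we have $\int_{\partial B(z,s)}|\nabla(\phi_m^*-u_k)|^2\to0$ and $\phi_m^*\to u_k$ a.e. on $\partial B(z,s)$. For such $s$ the $\phi_m^*$ are bounded and equi-Hölder on the circle, so they converge uniformly to the continuous representative of $u_k|_{\partial B(z,s)}$. That representative equals $1$ at the points of $\gamma_k\cap\partial B(z,s)$. So $v_k$ vanishes somewhere on the circle. Going from such a point to any other along both arcs and averaging,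
$$\max_{\partial B(z,s)}v_k\le\frac12\int_{\partial B(z,s)}|\nabla v_k|\le\frac12\Big(2\pi s\int_{\partial B(z,s)}|\nabla v_k|^2\Big)^{1/2}.$$
Since $\int_{s_0}^R\big(s\int_{\partial B(z,s)}|\nabla v_k|^2\big)\frac{ds}s\le E$, the inequality $s\int_{\partial B(z,s)}|\nabla v_k|^2\le E/\log(R/s_0)$ holds for a set of $s\in(s_0,R)$ of positive measure. Fix such an $s$, and let $m_*=\big(\frac{\pi E}{2\log(R/s_0)}\big)^{1/2}$. The trace of $v_k$ on $\partial B(z,s)$ is at most $m_*$, so $(v_k-m_*)^+\in W_0^{1,2}(B(z,s))$. By (P2), extended by density to nonnegative functions in $W_0^{1,2}(B(z,s))$,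
$$\int|\nabla(v_k-m_*)^+|^2=\int\nabla v_k\cdot\nabla(v_k-m_*)^+\le0 .$$
Hence
$$\operatorname*{ess\,sup}_{B(z,s_0)}v_k\le\Big(\frac{\pi E}{2\log(R/s_0)}\Big)^{1/2}.\tag{14}$$

If $z\in\gamma\cap D$, choose $z_k\in\gamma_k$ with $z_k\to z$, and fix $R<\frac12|x-x_0|$ with $\overline B(z_k,R)\subset D$ for large $k$. Since $B(z,s_0/2)\subset B(z_k,s_0)$ for large $k$ and $v_k\to v$ a.e., (14) bounds $v$ on $B(z,s_0/2)$. So $\operatorname{ess\,sup}_{B(z,s)}v\to0$ as $s\to0$. As $v\ge0$, $v=0$ at every Lebesgue point in $\gamma\cap D$, so $v=0$ a.e. on $\gamma\cap D$. Every compact subset of $D\setminus\gamma$ is disjoint from $\gamma_k$ for large $k$. So on $D\setminus\gamma$ the $u_k$ are eventually harmonic on compact subsets, bounded, and converge locally uniformly with all derivatives to $u$. Take for $v$ the harmonic representative on $D\setminus\gamma$ and $0$ on $\gamma\cap D$. This representative is continuous in $D$, harmonic in $D\setminus\gamma$, and zero on $\gamma\cap D$.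

**Step (ii): $u\equiv1$ in $B(x,r)$.** *This extracts the information in trimming.* Let $\gamma_k'$ be the component of $\gamma_k\setminus B(x,r)$ containing $x_0$. By Lemma 1 it is a continuum containing $x_0$ and some $y$ with $|y-x|=r$. So $\operatorname{cap}(D,\gamma_k')\ge\mu(y)\ge\mu(x)$. Let $u_k'=u_{\gamma_k'}$. We have $u_k\in\mathcal K_{\gamma_k}\subset\mathcal K_{\gamma_k'}$, and $u_k'$ is the element of least norm of $\mathcal K_{\gamma_k'}$, so $\langle u_k',u_k-u_k'\rangle_{\mathcal D}\ge0$. Hence
$$\int|\nabla(u_k-u_k')|^2\le\operatorname{cap}(D,\gamma_k)-\operatorname{cap}(D,\gamma_k')\le\varepsilon_k\to0 .$$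
By (13), $u_k'\to u$ in $L^2_{loc}$. The $u_k'$ are harmonic in $B(x,r)$ with values in $[0,1]$, so they converge to $u$ locally smoothly there. Thus $u$ is harmonic in $B(x,r)$, $u\le1$, and $u(x)=1$ by (i), since $x\in\gamma\cap D$. By the maximum principle $u\equiv1$ in $B(x,r)$. Then $\nabla u_k'\to0$ locally uniformly, and $\nabla u_k\to0$ in $L^2_{loc}(B(x,r))$.

**Step (iii): a holomorphic quadratic differential.** *We use the minimality of $\mu(x)$ under all small deformations of $D$ that fix $x_0$, to spread the information from $B(x,r)$ to all of $D\setminus\{x_0\}$.* Write $\partial_z=\frac12(\partial_1-i\partial_2)$; for real $u$, $|\nabla u|^2=4|\partial_zu|^2$. If $u$ is harmonic then $(\partial_zu)^2$ is holomorphic; for $u=\log|z|$ it is $1/(4z^2)$.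

Let $X\in C_0^\infty(D\setminus\{x_0\};\mathbb C)$ and $\Phi_t(z)=z+tX(z)$. For small real $t$ this is a diffeomorphism of the plane that is the identity off the support of $X$, so it maps $D$ onto $D$ and fixes $x_0$. Let $J=|\partial_z\Phi_t|^2-|\partial_{\bar z}\Phi_t|^2$ and $\tilde u=u_k\circ\Phi_t^{-1}$. Put $a=(\partial_w\tilde u)\circ\Phi_t$ and $p=\partial_zu_k$. Since $\tilde u$ is real, the chain rule for $u_k=\tilde u\circ\Phi_t$ reads $p=a\,\partial_z\Phi_t+\bar a\,\overline{\partial_{\bar z}\Phi_t}$. Eliminating $\bar a$ between this and its conjugate,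
$$aJ=p\,\overline{\partial_z\Phi_t}-\bar p\,\overline{\partial_{\bar z}\Phi_t} .$$
Taking $|\cdot|^2$ and changing variables in $\int|\nabla\tilde u|^2=4\int|a|^2J\,dA$,
$$\int|\nabla(u_k\circ\Phi_t^{-1})|^2=4\int\frac{|p|^2\big(|\partial_z\Phi_t|^2+|\partial_{\bar z}\Phi_t|^2\big)-2\operatorname{Re}\big(p^2\,\overline{\partial_z\Phi_t}\,\partial_{\bar z}\Phi_t\big)}{J}\,dA .$$
Here $\partial_z\Phi_t=1+t\,\partial_zX$ and $\partial_{\bar z}\Phi_t=t\,\partial_{\bar z}X$, so $(|\partial_z\Phi_t|^2+|\partial_{\bar z}\Phi_t|^2)/J=1+2|\partial_{\bar z}\Phi_t|^2/J=1+O(t^2)$ and $\overline{\partial_z\Phi_t}\,\partial_{\bar z}\Phi_t/J=t\,\partial_{\bar z}X+O(t^2)$. Therefore the integral equals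
$$\operatorname{cap}(D,\gamma_k)+tL_k+O(t^2),\qquad L_k=-8\operatorname{Re}\int q_k\,\partial_{\bar z}X\,dA,\qquad q_k=(\partial_zu_k)^2,$$
with $O(t^2)$ uniform in $k$, because $\int|q_k|=\frac14\int|\nabla u_k|^2\le E/4$.

The continuum $\Phi_t(\gamma_k)$ contains $x_0$ and $\Phi_t(x)$. Composition with $\Phi_t^{-1}$ maps admissible functions for $\gamma_k$ to admissible functions for $\Phi_t(\gamma_k)$ and is bounded on $\mathcal D$, so $u_k\circ\Phi_t^{-1}\in\mathcal K_{\Phi_t(\gamma_k)}$. For $|t|$ so small that $|\Phi_t(x)-x|\le r_0$,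
$$\mu(x)\le\mu(\Phi_t(x))\le\operatorname{cap}(D,\Phi_t(\gamma_k))\le\operatorname{cap}(D,\gamma_k)+tL_k+Ct^2,$$
that is, $0\le\varepsilon_k+tL_k+Ct^2$. With $t=\pm\sqrt{\varepsilon_k}$ we get $|L_k|\le(1+C)\sqrt{\varepsilon_k}\to0$. Using $iX$ in place of $X$ as well, $\int q_k\,\partial_{\bar z}X\,dA\to0$.

The $q_k$ are bounded in $L^1(D)$. Let the complex measure $q$ on $D$ be a weak-$*$ limit along a subsequence. Then $\partial_{\bar z}q=0$ in $D\setminus\{x_0\}$ in the sense of distributions, so by Weyl's lemma $q$ is a holomorphic function there. By (ii), $q_k\to0$ in $L^1_{loc}(B(x,r))$, so $q=0$ in $B(x,r)$. As $D\setminus\{x_0\}$ is connected, $q\equiv0$ in $D\setminus\{x_0\}$.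

**Step (iv): contradiction.** *We show that the limit potential would be constant.* By (i), $q_k\to(\partial_zu)^2$ locally uniformly on $D\setminus\gamma\subset D\setminus\{x_0\}$. So $(\partial_zu)^2=q=0$ there, and $u$ is constant on each component $O$ of $D\setminus\gamma$ (if there is any). Since $x\in\gamma\cap D$, we have $O\ne D$. As $D$ is connected, $\partial O\cap D\ne\emptyset$, and $\partial O\cap D\subset\gamma$. The function $v$ is continuous in $D$, zero on $\gamma\cap D$ and constant on $O$, so $v=0$ on $O$. Hence $u\equiv1$ in $D$ and $\nabla u=0$ in $D$. Since $\nabla u=0$ a.e. outside $D$ as well, $\|u\|_{\mathcal D}=0$. By (13), $u=0$ a.e. on every disc, which contradicts $u=1$ in $D$. This proves Theorem 2. $\blacksquare$
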